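\title{Multiplicity and Loewy length of parameter ideals\\ in regular local rings}

\begin{abstract}
Let $(R,\mathfrak m)$ be a regular local ring of dimension $d\ge1$, let $J\subseteq\mathfrak m$ be an ideal generated by a system of parameters, and let $\ell\ell(J)$ be the least $n$ with $\mathfrak m^n\subseteq J$. We prove, in every characteristic, that the Hilbert--Samuel multiplicity of $J$ is at most $\big((d+\ell\ell(J)-1)/d\big)^d$. The bound is sharp. We take iterated leading terms along a flag cut out by generic generators of $J$; a convexity argument and the inequality of arithmetic and geometric means then reduce the theorem to one numerical condition. That condition is verified with the Frobenius map in characteristic $p$ and with perfectoid algebras in mixed characteristic, and equal characteristic zero reduces to characteristic $p$.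
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(R,\mathfrak m)$ be a Noetherian local ring of dimension $d\ge1$ and let $I$ be an $\mathfrak m$-primary ideal. Two integers measure how small $I$ is. The \emph{Hilbert--Samuel multiplicity} $\operatorname{e}(I)$ is defined by
\[
\ell(R/I^N)=\operatorname{e}(I)\,\frac{N^d}{d!}+O(N^{d-1}),
\]
where $\ell$ denotes length. The \emph{Loewy length} $\ell\ell(I)$ of the artinian ring $R/I$ is the least integer $n$ with $\mathfrak m^n\subseteq I$.

Suppose that $R$ is regular and that $J$ is generated by a system of parameters, that is, $J$ is $\mathfrak m$-primary and generated by $d$ elements. As $R$ is Cohen--Macaulay, $\operatorname{e}(J)=\ell(R/J)$. How long can $R/J$ be if it is killed by $\mathfrak m^n$? The inclusion $\mathfrak m^n\subseteq J$ alone gives $\ell(R/J)\le\binom{n+d-1}{d}$, which grows like $n^d/d!$ and ignores that $J$ has only $d$ generators. To guess a better bound, let $x_1,\dots,x_d$ be a regular system of parameters and take $J=(x_1^{a_1},\dots,x_d^{a_d})$. Then $\ell(R/J)=a_1\cdots a_d$.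 The associated graded ring of $R/J$ is a quotient of $(R/\mathfrak m)[X_1,\dots,X_d]/(X_1^{a_1},\dots,X_d^{a_d})$ of the same length, so the two are equal; the top degree is $\sum_i(a_i-1)$, and therefore
\[
d+\ell\ell(J)-1=a_1+\dots+a_d .
\]
The same two formulas hold when $J\subseteq k[[x_1,\dots,x_d]]$ is generated by a regular sequence of forms of degrees $a_1,\dots,a_d$, because $R/J$ then has Hilbert series $\prod_i(1+t+\dots+t^{a_i-1})$. In these examples the inequality of arithmetic and geometric means (AM--GM) gives $\operatorname{e}(J)\le\big((d+\ell\ell(J)-1)/d\big)^d$, a bound that grows like $n^d/d^d$. A general parameter ideal has no degrees $a_i$, but both sides of the inequality still make sense. That it holds for every parameter ideal of every regular local ring is a conjecture from the paper \cite{DS} of Dao and Smirnov. We prove it.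

\begin{theorem}\label{thm:main}
Let $(R,\mathfrak m)$ be a regular local ring of dimension $d\ge1$ and let $J\subseteq\mathfrak m$ be an ideal generated by a system of parameters. Then
\[
\operatorname{e}(J)\le\Big(\frac{d+\ell\ell(J)-1}{d}\Big)^d .
\]
\end{theorem}

There is no restriction on the characteristic: $R$ may have equal characteristic $p$, equal characteristic $0$, or mixed characteristic. The bound is sharp, since equality holds for $J=(x_1^a,\dots,x_d^a)$, where $\operatorname{e}(J)=a^d$ and $\ell\ell(J)=d(a-1)+1$.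

In characteristic $p>0$ the numerator has a second meaning. For $J=(F_1,\dots,F_d)$, the \emph{F-threshold} of $\mathfrak m$ with respect to $J$ is
\[
\operatorname{c}^J(\mathfrak m)=\lim_{e\to\infty}\frac{\min\{N\mid \mathfrak m^N\subseteq(F_1^{p^e},\dots,F_d^{p^e})\}}{p^e},
\]
and for regular $R$ it equals $d+\ell\ell(J)-1$ (Remark~\ref{rem:threshold}). So in characteristic $p$ the theorem reads $\operatorname{e}(J)\le(\operatorname{c}^J(\mathfrak m)/d)^d$, and the conjecture is stated with both forms of the bound.

Neither hypothesis can be dropped. The ideal $\mathfrak m^n$ has $\operatorname{e}(\mathfrak m^n)=n^d$ and Loewy length $n$, and $n>(d+n-1)/d$ as soon as $n,d\ge2$. The ring $k[[x,y,z]]/(y,z)^2$ is free of rank $3$ over $k[[x]]$, so $d=1$ and $J=(x)$ has $\operatorname{e}(J)=3$, while $\ell\ell(J)=2$.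

Section~\ref{sec:dim2} gives the whole argument for $d=2$ in characteristic $p$, where it takes a few lines. Section~\ref{sec:convex} isolates the part that does not depend on the characteristic and reduces the theorem to a condition \eqref{eq:star} on orders of vanishing along a flag. Section~\ref{sec:equal} settles equal characteristic. Sections~\ref{sec:tools}--\ref{sec:descent} prove \eqref{eq:star} in mixed characteristic by carrying out the characteristic $p$ argument with $p$-power roots taken in perfectoid algebras.

\subsection*{Conventions}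
Rings are commutative, $\mathbb N=\{0,1,2,\dots\}$, and \emph{complete} means complete and separated. An element is a \emph{nonzerodivisor} on a module if multiplication by it is injective; the module may be zero. For $\beta\in\mathbb R^d$ put $|\beta|=\sum_l\beta_l$. For a pair $(R,J)$ as in the theorem we always write
\[
n=\ell\ell(J)\ge1,\qquad c=n+d-1,
\]
so that the claim is $\ell(R/J)\le(c/d)^d$. Completing $R$ changes neither $\ell(R/J)$ nor $n$. We use two textbook facts freely. In a Cohen--Macaulay local ring every system of parameters is a regular sequence; this applies to all permutations and powers of a given system. In a regular local ring the associated graded ring is a polynomial ring in $d$ variables over the residue field; hence $\ell(R/\mathfrak m^N)=\binom{N+d-1}{d}$, and the order $\operatorname{ord}(h)=\max\{N:h\in\mathfrak m^N\}$ satisfies $\operatorname{ord}(hh')=\operatorname{ord}(h)+\operatorname{ord}(h')$.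

\section{Curves, Frobenius powers, and dimension two}\label{sec:dim2}

The first $d-1$ generators of $J$ cut out a curve, and $\ell(R/J)$ is the order of vanishing of the last generator on it. The following lemma computes such lengths through the branches of the curve.

\begin{lemma}\label{lem:curve}
Let $B$ be a one-dimensional Noetherian local domain with residue field $k$ whose normalization $\bar B$ is a finite $B$-module. Let $\mathfrak n_j$ be the finitely many maximal ideals of the Dedekind domain $\bar B$, let $v_j$ be the corresponding normalized discrete valuations, and put $r_j=[\bar B/\mathfrak n_j:k]$ and $\delta=\ell_B(\bar B/B)$. Then $\delta<\infty$, and: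
\begin{enumerate}
\item[(a)] $\ell(B/bB)=\sum_jr_jv_j(b)$ for $0\ne b\in B$;
\item[(b)] if $W\ne0$ is an ideal of $B$ and $w_j=\min v_j(W\setminus0)$, then $\ell(B/W)\ge\sum_jr_jw_j-\delta$.
\end{enumerate}
\end{lemma}

\begin{proof}
The finite module $\bar B/B$ is killed by a nonzero element of $B$, so it has finite length. By the Chinese remainder theorem $\ell_B(\bar B/\prod_j\mathfrak n_j^{w_j})=\sum_jr_jw_j$ for all $w_j\in\mathbb N$. For (a), compute $\ell_B(\bar B/bB)$ in two ways: it equals $\delta+\ell(B/bB)$, and it equals $\ell_B(\bar B/b\bar B)+\delta$ because $b\bar B/bB\cong\bar B/B$. For (b), let $\mathfrak k=\prod_j\mathfrak n_j^{w_j}\supseteq W$. Then $\ell(B/W)\ge\ell(B/(B\cap\mathfrak k))=\ell_B((B+\mathfrak k)/\mathfrak k)\ge\ell_B(\bar B/\mathfrak k)-\delta$.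
\end{proof}

The constant $c$ enters the proof only through the following rounding estimate:
\begin{equation}\label{eq:floor}
\text{if }\beta\in\mathbb R^d\text{ and }|\beta|\ge c,\text{ then }\textstyle\sum_l\lfloor\beta_l\rfloor\ge n .
\end{equation}
Indeed, the sum is an integer larger than $|\beta|-d\ge n-1$.

In characteristic $p$, for $q=p^e$ and an ideal $I$, let $I^{[q]}$ be the ideal generated by the $q$-th powers of the elements of $I$. Since $a\mapsto a^q$ is a ring homomorphism, the $q$-th powers of any set of generators of $I$ generate $I^{[q]}$.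

\begin{lemma}\label{lem:frob}
Let $(R,J)$ be as in Theorem~\ref{thm:main}, with $R$ of characteristic $p>0$, and let $q=p^e$. Then $\mathfrak m^{qc}\subseteq J^{[q]}$.
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_d$ be a regular system of parameters and let $\beta\in\mathbb N^d$ with $|\beta|=qc$. Put $\alpha_l=\lfloor\beta_l/q\rfloor$. By \eqref{eq:floor}, $x^\alpha\in\mathfrak m^n\subseteq J$, and $x^\beta$ is a multiple of $(x^\alpha)^q\in J^{[q]}$.
\end{proof}

\begin{remark}\label{rem:threshold}
The lemma is asymptotically sharp. Pick $y\in\mathfrak m^{n-1}\setminus J$. The Frobenius map of a regular ring is flat, so $(J^{[q]}:y^q)=(J:y)^{[q]}\subseteq\mathfrak m^{[q]}$. As $(x_1\cdots x_d)^{q-1}\notin\mathfrak m^{[q]}$, the element $y^q(x_1\cdots x_d)^{q-1}\in\mathfrak m^{qc-d}$ is not in $J^{[q]}$. Thus the least $N$ with $\mathfrak m^N\subseteq J^{[q]}$ satisfies $qc-d<N\le qc$, and $\operatorname{c}^J(\mathfrak m)=c$. We do not use this remark.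
\end{remark}

\subsection*{The case $d=2$}
For $d=1$ we have $J=\mathfrak m^n$ and the theorem is the equality $n=n$. Let $d=2$, let $R$ have characteristic $p$, and suppose that $J=(F_1,F_2)$ where $B=R/F_1R$ satisfies the hypotheses of Lemma~\ref{lem:curve}. Put $\lambda=\operatorname{ord}(F_1)$, $e_j=v_j(F_2)$ and $a_j=\min v_j(\mathfrak mB\setminus0)$. By Lemma~\ref{lem:curve}(a), $\ell(R/J)=\sum_jr_je_j$. Two inequalities give the theorem.

The first is a count. For $N\ge\lambda$ we have $(\mathfrak m^N:F_1)=\mathfrak m^{N-\lambda}$, so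
\[
\ell(B/\mathfrak m^NB)=\ell(R/\mathfrak m^N)-\ell(R/\mathfrak m^{N-\lambda})=\lambda N-\binom\lambda2 .
\]
By Lemma~\ref{lem:curve}(b) the left side is at least $N\sum_jr_ja_j-\delta$. Hence $\sum_jr_ja_j\le\lambda$.

The second uses Frobenius. Fix $j$ and $y\in\mathfrak m$ with $v_j(y)=a_j$, let $q=p^e$, and let $k$ be the largest integer with $ka_j<qe_j$. If $F_1^{q-1}y^k$ were in $(F_1^q,F_2^q)$, then, $F_1$ being a nonzerodivisor modulo $F_2^q$, we would get $y^k\in(F_1,F_2^q)$ and so $ka_j\ge qe_j$. Thus $F_1^{q-1}y^k\notin J^{[q]}$, and Lemma~\ref{lem:frob} gives $\lambda(q-1)+k<qc$. Dividing by $q$ and letting $q\to\infty$,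
\begin{equation}\label{eq:star2}
\lambda+e_j/a_j\le c\qquad\text{for all }j.
\end{equation}
Combining the two inequalities with AM--GM,
\[
\ell(R/J)=\sum_jr_ja_j\cdot\frac{e_j}{a_j}\le\lambda(c-\lambda)\le\Big(\frac c2\Big)^2 .
\]
The numbers $\lambda$ and $e_j/a_j$ play the role of the degrees $a_1,a_2$ of the homogeneous case.

\begin{example}
Let $R=k[[x,y]]$, $F_1=y^2-x^3$, $F_2=xy$. Then $B=k[[t^2,t^3]]$ has one branch, with $r_1=1$, $a_1=2$, $e_1=5$, and $\lambda=2$. The ring $R/J$ has length $5$ and is spanned by $1,x,x^2,x^3,y$, so these form a basis, $n=4$ and $c=5$. Inequality \eqref{eq:star2} reads $2+\frac52\le5$, and the final chain reads $5\le2\cdot3\le\frac{25}4$.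
\end{example}

Three things must change in general. The given generators need not cut out an integral curve; generic generators do. For $d\ge3$ the ring $R/F_1R$ need not be regular, so there is no multiplicative order function with which to continue down the flag $F_1,F_2,\dots$; the numbers $\lambda$ and $1/a_j$ will be replaced by the coefficients of a linear form that supports a convex region. Finally, Frobenius needs a substitute outside characteristic $p$.

\section{Flags, chains, and the convexity argument}\label{sec:convex}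

\subsection*{Generic generators}
Let $(S,\mathfrak m_S)$ be a complete regular local ring of dimension $d\ge1$, let $J_S=(G_1,\dots,G_d)\subseteq\mathfrak m_S$ be generated by a system of parameters, and let $g_1,\dots,g_t$ be nonzero generators of $\mathfrak m_SJ_S$. We perturb each $G_i$ by a generic element of $\mathfrak m_SJ_S$. Let $z=(z_{il})$, $1\le i\le d$, $1\le l\le t$, be indeterminates and put
\[
R=S[z]_{\mathfrak m_SS[z]},\qquad \mathfrak m=\mathfrak m_SR,\qquad F_i=G_i+\sum_lz_{il}g_l,\qquad J=(F_1,\dots,F_d)R .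
\]
The ring $R$ is regular local of dimension $d$ with maximal ideal $\mathfrak m$, it is faithfully flat over $S$, and $R$ and its residue field have the same characteristics as $S$ and its residue field. Since $J+\mathfrak mJ_SR=J_SR$, Nakayama's lemma gives $J=J_SR$. Flatness and $\mathfrak m=\mathfrak m_SR$ give $\ell(R/J)=\ell(S/J_S)$, and faithful flatness gives $\ell\ell(J)=\ell\ell(J_S)$. So the theorem for $(S,J_S)$ is equivalent to the theorem for $(R,J)$. This notation is in force in this section, in the first part of Section~\ref{sec:equal}, and in Sections~\ref{sec:tools}--\ref{sec:descent}.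

For $0\le i\le d-1$ let $\mathfrak P_i=(F_1,\dots,F_i)R$ and $R_i=R/\mathfrak P_i$. As $F_1,\dots,F_d$ is a regular sequence, $R_i$ is Cohen--Macaulay of dimension $d-i$, with system of parameters $F_{i+1},\dots,F_d$. Put $B=R_{d-1}$.

\begin{lemma}\label{lem:generic}
The ring $B$ is a one-dimensional local domain with finite normalization, and nonzero elements of $S$ have nonzero image in $B$.
\end{lemma}

\begin{proof}
Fix $l$. Over $S_{g_l}$ the equations $F_1=\dots=F_{d-1}=0$ can be solved for $z_{1l},\dots,z_{d-1,l}$, so $S[z]_{g_l}/(F_1,\dots,F_{d-1})$ is a polynomial ring over the domain $S_{g_l}$. Its localization $B_{g_l}$ is therefore either zero or a domain in which nonzero elements of $S$ remain nonzero. Let $b\in B$ be killed by a power of $g_1$. Then $b$ vanishes in every $B_{g_l}$, so it is killed by a power of the $\mathfrak m$-primary ideal $(g_1,\dots,g_t)R$. Since $\operatorname{depth}B=1$, we get $b=0$. Thus $B$ embeds in $B_{g_1}$, which is then nonzero, and so $B$ is a domain into which $S$ injects. Complete local Noetherian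 rings are excellent, excellence passes to localizations of finitely generated algebras, and the normalization of an excellent domain is finite.
\end{proof}

We use the notation $v_j,r_j,\delta$ of Lemma~\ref{lem:curve} for $B$, and regard $v_j$ also as a function on $R$ with value $\infty$ on $\mathfrak P_{d-1}$. Put $e_j=v_j(F_d)\ge1$. By Lemma~\ref{lem:curve}(a),
\begin{equation}\label{eq:mult}
\ell(R/J)=\ell(B/F_dB)=\sum_jr_je_j .
\end{equation}

\subsection*{Chains}
To an element $h\in R$ we attach its orders of vanishing along the flag: divide $h$ by a power of $F_1$, reduce modulo $F_1$, divide by a power of $F_2$, and so on, and finally evaluate $v_j$.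

\begin{definition}
Let $(u,w)\in\mathbb N^{d-1}\times\mathbb N$. A \emph{chain of type $(u,w)$ at $j$} for $h\in R$ is a sequence $h=h_0,h_1,\dots,h_{d-1}$ in $R$ with
\[
h_i\equiv F_{i+1}^{u_{i+1}}h_{i+1}\pmod{\mathfrak P_i}\quad(0\le i\le d-2),\qquad v_j(h_{d-1})=w .
\]
In particular $h_{d-1}\notin\mathfrak P_{d-1}$. Let $\Gamma_j$ be the set of $(N,u,w)\in\mathbb N\times\mathbb N^{d-1}\times\mathbb N$ such that some $h\in\mathfrak m^N$ has a chain of type $(u,w)$ at $j$.
\end{definition}

The termwise product of two chains is a chain, and the types add, because $v_j$ is a valuation on the domain $B$. So $\Gamma_j$ is closed under addition, and $0\in\Gamma_j$ (take $h=1$). If $\epsilon_i$ is the $i$-th unit vector of $\mathbb N^{d-1}$, the chain $h_0=\dots=h_{i-1}=F_i$, $h_i=\dots=h_{d-1}=1$ shows $(0,\epsilon_i,0)\in\Gamma_j$. The constant chain $F_d,\dots,F_d$ shows $(0,0,e_j),(1,0,e_j)\in\Gamma_j$.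

The condition that replaces \eqref{eq:star2} says that an element deep in the $\mathfrak m$-adic filtration has a large order somewhere along the flag, orders being measured against those of $F_1,\dots,F_d$:
\begin{equation}\label{eq:star}
N\le c\cdot\max\{u_1,\dots,u_{d-1},\,w/e_j\}\qquad\text{for all }j\text{ and all }(N,u,w)\in\Gamma_j.\tag{$\star$}
\end{equation}
For $d=2$ it is equivalent to \eqref{eq:star2}. Indeed, if $h=F_1^uh_1$, then $\operatorname{ord}(h)=\lambda u+\operatorname{ord}(h_1)\le\lambda u+w/a_j\le(\lambda+e_j/a_j)\max\{u,w/e_j\}$; conversely, \eqref{eq:star} for $h=F_1^{a_j}y^{e_j}$ gives $\lambda a_j+e_j\le ca_j$.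

\begin{proposition}\label{prop:convex}
If \eqref{eq:star} holds, then $\ell(R/J)\le(c/d)^d$.
\end{proposition}

\begin{proof}
We compute $\ell(R/\mathfrak m^N)$ as a sum of lengths on the curve, bound these below by a lattice point count outside a convex region $P_j$, and use \eqref{eq:star} to fit a large simplex under $P_j$.

\emph{Step 1: lengths on the curve.} Fix $N\ge1$. For $u\in\mathbb N^{d-1}$ define ideals $\mathfrak a_0=\mathfrak m^N$ and $\mathfrak a_i=(\mathfrak a_{i-1}:F_i^{u_i})+\mathfrak P_i$ for $1\le i\le d-1$, and put $W_N(u)=\mathfrak a_{d-1}/\mathfrak P_{d-1}\subseteq B$. Each $\mathfrak a_i$ contains $\mathfrak m^N+\mathfrak P_i$; in particular $W_N(u)$ contains the nonzero image of $F_d^N$. If $\mathfrak a\supseteq\mathfrak m^N+\mathfrak P_{i-1}$ and $F=F_i$, multiplication by $F^v$ gives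
\[
(F^vR+\mathfrak a)/(F^{v+1}R+\mathfrak a)\cong R/\big((\mathfrak a:F^v)+FR\big)=R/\big((\mathfrak a:F^v)+\mathfrak P_i\big),
\]
so $\ell(R/\mathfrak a)=\sum_{v\ge0}\ell\big(R/((\mathfrak a:F^v)+\mathfrak P_i)\big)$. Applying this for $i=1,\dots,d-1$ and then Lemma~\ref{lem:curve}(b), we obtain for every finite set $U\subseteq\mathbb N^{d-1}$
\begin{equation}\label{eq:lengths}
\ell(R/\mathfrak m^N)=\sum_{u\in\mathbb N^{d-1}}\ell(B/W_N(u))\ge\sum_jr_j\sum_{u\in U}w_j(N,u)-\delta\,\#U,
\end{equation}
where $w_j(N,u)=\min v_j(W_N(u)\setminus0)$.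

We claim $(N,u,w_j(N,u))\in\Gamma_j$. Let $0\ne b\in W_N(u)$ attain the minimum. If $d=1$, then $b\in\mathfrak m^N$ is itself a chain. If $d\ge2$, represent $b$ by $h_{d-1}\in(\mathfrak a_{d-2}:F_{d-1}^{u_{d-1}})$. Given $h_i\in(\mathfrak a_{i-1}:F_i^{u_i})$ with $i\ge2$, the element $F_i^{u_i}h_i\in\mathfrak a_{i-1}$ is congruent modulo $\mathfrak P_{i-1}$ to some $h_{i-1}\in(\mathfrak a_{i-2}:F_{i-1}^{u_{i-1}})$. Finally put $h_0=F_1^{u_1}h_1\in\mathfrak m^N$. This is a chain of type $(u,w_j(N,u))$.

\emph{Step 2: the regions $P_j$.} The set $\bigcup_{k\ge1}\frac1k\Gamma_j$ is closed under addition and under multiplication by positive rationals, so its closure $C_j\subseteq\mathbb R^{d+1}_{\ge0}$ is a closed convex cone. Let $P_j=\{x\in\mathbb R^d:(1,x)\in C_j\}$. It is closed, convex, contained in $\mathbb R^d_{\ge0}$, and nonempty as $(1,0,e_j)\in\Gamma_j$. It is upward closed, $P_j+\mathbb R^d_{\ge0}\subseteq P_j$, because $C_j$ contains $(0,\epsilon_i,0)$ and $(0,0,e_j)$. By Step~1, $(u,w_j(N,u))/N\in P_j$, so upward closure gives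
\begin{equation}\label{eq:below}
(u,w)/N\notin P_j\ \Longrightarrow\ w<w_j(N,u)\qquad\big((u,w)\in\mathbb N^d\big).
\end{equation}

\emph{Step 3: a supporting linear form.} The inequality in \eqref{eq:star} is homogeneous and closed, so it holds on $C_j$. Hence $\max\{x_1,\dots,x_{d-1},x_d/e_j\}\ge1/c$ on $P_j$. Fix a real $s>c$. The point $x^{(j)}=\frac1s(1,\dots,1,e_j)$ is then not in $P_j$, and there is a linear form $L$ on $\mathbb R^d$ with $L(x^{(j)})<\inf_{P_j}L$. Its coefficients are nonnegative, for otherwise upward closure would make the infimum $-\infty$. So $L(x^{(j)})\ge0$, the infimum is positive, and we scale it to $1$. Increasing the coefficients slightly, we obtain a form $L_j$ with coefficients $\lambda_{1j},\dots,\lambda_{d-1,j},\mu_j>0$ such that $L_j\ge1$ on $P_j$ and $L_j(x^{(j)})<1$. The last inequality says $\sum_i\lambda_{ij}+\mu_je_j<s$, and AM--GM gives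
\begin{equation}\label{eq:amgm}
\mu_je_j\prod_i\lambda_{ij}<(s/d)^d .
\end{equation}

\emph{Step 4: the count.} If $L_j(u,w)<N$, then $(u,w)/N\notin P_j$, so \eqref{eq:below} gives $w_j(N,u)\ge\#\{w\in\mathbb N:L_j(u,w)<N\}$. Let $U$ be the set of $u$ with $L_j(u,0)<N$ for some $j$; it has $O(N^{d-1})$ elements, and $\sum_{u\in U}w_j(N,u)\ge\#\{x\in\mathbb N^d:L_j(x)<N\}$. The cubes $x+[0,1)^d$ over these lattice points $x$ cover the simplex $\{y\in\mathbb R^d_{\ge0}:L_j(y)<N\}$, since rounding $y$ down does not increase $L_j$. The simplex has volume $N^d/(d!\,\mu_j\prod_i\lambda_{ij})$. By \eqref{eq:lengths}, \eqref{eq:amgm} and \eqref{eq:mult},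
\[
\binom{N+d-1}d\ge\sum_jr_j\frac{N^d}{d!\,\mu_j\prod_i\lambda_{ij}}-O(N^{d-1})\ge\frac{N^d}{d!}\Big(\frac ds\Big)^d\ell(R/J)-O(N^{d-1}).
\]
Comparing the coefficients of $N^d$ gives $\ell(R/J)\le(s/d)^d$. Let $s\to c$.
\end{proof}

It remains to prove \eqref{eq:star}. We will argue by contradiction, from the following form of its failure. Let $p$ be a prime. If \eqref{eq:star} fails for $(N,u,w)\in\Gamma_j$, the real numbers $\kappa>c/N$ with $\kappa\max\{u_1,\dots,u_{d-1},w/e_j\}<1$ form a nonempty open interval, which meets the dense subset $\mathbb Z[1/p]$. So there are $h\in\mathfrak m^N$ with a chain $h_0,\dots,h_{d-1}$ of type $(u,w)$ at $j$ and $\kappa=m/q$, with $m\ge1$ an integer and $q$ a power of $p$, such that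
\begin{equation}\label{eq:kappa}
\kappa u_i<1\quad(1\le i\le d-1),\qquad\kappa w<e_j,\qquad\kappa N>c .
\end{equation}

\section{Equal characteristic}\label{sec:equal}

\subsection*{Characteristic $p$}
A chain of small type keeps powers of $h$ out of the ideals $(F_1^q,\dots,F_d^q)$. This holds in any characteristic.

\begin{lemma}\label{lem:notin}
Let $h\in R$ have a chain $h_0,\dots,h_{d-1}$ of type $(u,w)$ at $j$, and let $m,q\ge1$ be integers with $mu_i<q$ for all $i$ and $mw<qe_j$. Then $h^m\notin(F_1^q,\dots,F_d^q)$.
\end{lemma}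

\begin{proof}
Suppose $h^m\in(F_1^q,\dots,F_d^q)$. We show by induction that $h_i^m\in(F_{i+1}^q,\dots,F_d^q)R_i$ for $0\le i\le d-1$. Assume this for some $i\le d-2$, and write $F=F_{i+1}$, $a=mu_{i+1}<q$. In $R_i$ we have $h_i^m=F^ah_{i+1}^m$, so $F^a(h_{i+1}^m-F^{q-a}t)\in(F_{i+2}^q,\dots,F_d^q)R_i$ for some $t$. Since $R_i$ is Cohen--Macaulay, $F$ is a nonzerodivisor modulo $(F_{i+2}^q,\dots,F_d^q)R_i$, so we may cancel $F^a$. As $q-a>0$, reducing modulo $F$ gives the statement for $i+1$. For $i=d-1$ we get $h_{d-1}^m\in F_d^qB$, hence $mw\ge qe_j$, a contradiction.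
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} in characteristic $p$]
We may complete the ring and pass to the pair $(R,J)$ of Section~\ref{sec:convex}. If \eqref{eq:star} fails, take data as in \eqref{eq:kappa}. Then $h^m\notin J^{[q]}$ by Lemma~\ref{lem:notin}, while $h^m\in\mathfrak m^{mN}\subseteq\mathfrak m^{qc}\subseteq J^{[q]}$ by Lemma~\ref{lem:frob}. So \eqref{eq:star} holds, and Proposition~\ref{prop:convex} applies.
\end{proof}

\subsection*{Characteristic $0$}
The data are determined by finitely many coefficients, and reducing them modulo a prime changes both invariants in the favorable direction.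

\begin{proof}[Proof of Theorem~\ref{thm:main} in equal characteristic $0$]
After completing, Cohen's structure theorem gives $R=k[[x_1,\dots,x_d]]$ with $k$ a field of characteristic $0$. As $\mathfrak m^{n+1}\subseteq\mathfrak mJ$, truncating the generators modulo $\mathfrak m^{n+1}$ does not change $J$, by Nakayama's lemma. So $J=(F_1,\dots,F_d)$ with polynomials $F_i\in k[x]$ without constant term. For each $\alpha\in\mathbb N^d$ with $|\alpha|=n$, truncating an expression of $x^\alpha$ in terms of the $F_i$ gives polynomials $q_{\alpha i}\in k[x]$ with $x^\alpha\equiv\sum_iq_{\alpha i}F_i\pmod{(x)^{n+1}}$. Let $A\subseteq k$ be the $\mathbb Z$-algebra generated by the coefficients of all $F_i$ and $q_{\alpha i}$, and let $k_0=A/\mathfrak n$ for a maximal ideal $\mathfrak n$. A field that is a finitely generated $\mathbb Z$-algebra is finite, so $k_0$ has positive characteristic. Let $\tilde F_i\in k_0[x]$ be the reductions, $\tilde R=k_0[[x]]$, $\tilde{\mathfrak m}=(x)\tilde R$ and $\tilde J=(\tilde F_1,\dots,\tilde F_d)\subseteq\tilde{\mathfrak m}$.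

The reduced congruences give $\tilde{\mathfrak m}^n\subseteq\tilde J+\tilde{\mathfrak m}^{n+1}$, so $\tilde{\mathfrak m}^n\subseteq\tilde J$ by Nakayama's lemma. Thus $\tilde J$ is generated by a system of parameters and $\ell\ell(\tilde J)\le n$. Let $M$ be the matrix over $A$ whose rows are the coefficient vectors of the polynomials $x^\beta F_i$, $|\beta|\le n$, in the monomials of degree at most $n$. Since $\mathfrak m^{n+1}\subseteq J$ and $\tilde{\mathfrak m}^{n+1}\subseteq\tilde J$, we have $\ell(R/J)=\binom{n+d}d-\operatorname{rank}_kM$ and $\ell(\tilde R/\tilde J)=\binom{n+d}d-\operatorname{rank}_{k_0}(M\bmod\mathfrak n)$. A minor that vanishes in $A$ vanishes in $k_0$, so the rank does not increase under reduction. By the case of positive characteristic,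
\[
\ell(R/J)\le\ell(\tilde R/\tilde J)\le\Big(\frac{\ell\ell(\tilde J)+d-1}d\Big)^d\le\Big(\frac cd\Big)^d.\qedhere
\]
\end{proof}

\section{Perfect rings and their quotients in mixed characteristic}\label{sec:tools}

From now on $S$ has characteristic $0$ and residue characteristic $p>0$, and so does $R$. Lemma~\ref{lem:notin} is still available, but Lemma~\ref{lem:frob} is not. The way out is suggested by taking $q$-th roots in the characteristic $p$ proof: the inclusion $h^m\in J^{[q]}$ becomes $h^\kappa\in JT$ for a ring $T$ containing roots of all elements, and Lemma~\ref{lem:notin} becomes a descent along the flag in which one cancels $F_{i+1}^{\kappa u_{i+1}}$ and then kills the remaining positive power of $F_{i+1}$. In this form the argument makes sense in mixed characteristic, provided that $T$ has enough $p$-power roots and that they can be computed with. This section supplies such rings. They are quotients $U(\mathbb T)$ of the Witt vectors of a perfect ring $\mathbb T$, and roots are taken in $\mathbb T$.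

\subsection*{Strongly regular families}
The rings below are not Noetherian, so regular sequences need not be permutable. We build permutability into the definition. Elements $g_1,\dots,g_r$ of a ring $A$ are \emph{strongly regular} on an $A$-module $E$ if, for every $\Sigma\subseteq\{1,\dots,r\}$ and every $l\notin\Sigma$, the element $g_l$ is a nonzerodivisor on $E_\Sigma=E/(g_k)_{k\in\Sigma}E$. The property passes to localizations, filtered colimits and flat base changes of $E$, since these are exact and commute with $E\mapsto E_\Sigma$. It passes to products, since $(g_k)_{k\in\Sigma}\prod_\nu E_\nu=\prod_\nu(g_k)_{k\in\Sigma}E_\nu$ for finite $\Sigma$. Also $g_2,\dots,g_r$ is strongly regular on $E/g_1E$.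

\begin{lemma}\label{lem:powers}
Strong regularity is preserved if $g_1$ is replaced by a divisor of a power $g_1^a$, $a\ge1$.
\end{lemma}

\begin{proof}
Let $1\notin\Sigma$ and $l\notin\Sigma\cup\{1\}$. Powers: $g_1^a$ is a nonzerodivisor on $E_\Sigma$, and $E_\Sigma/g_1^aE_\Sigma$ has a finite filtration with quotients isomorphic to $E_\Sigma/g_1E_\Sigma$, on which $g_l$ is a nonzerodivisor. Divisors: let $g'$ divide $g_1$. It is a nonzerodivisor on $E_\Sigma$ and on $E_{\Sigma\cup\{l\}}$ because $g_1$ is. If $g_lt=g't'$ in $E_\Sigma$, then $g't'=0$ in $E_{\Sigma\cup\{l\}}$, so $t'=g_lt''$ and $g_l(t-g't'')=0$, whence $t=g't''$. So $g_l$ is a nonzerodivisor on $E_\Sigma/g'E_\Sigma$.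
\end{proof}

\begin{lemma}\label{lem:lift}
Let $\pi,g_1,\dots,g_r\in A$ and let $M$ be a $\pi$-adically complete $A$-module on which $\pi$ is a nonzerodivisor. Suppose that $g_1,\dots,g_r$ is strongly regular on $M/\pi M$. Then for every $\Sigma$ the module $M_\Sigma$ is $\pi$-adically complete, and $\pi$ and all $g_l$ with $l\notin\Sigma$ are nonzerodivisors on it.
\end{lemma}

\begin{proof}
By induction on $\#\Sigma$, assume that $M_\Sigma$ is complete and that $\pi$ is a nonzerodivisor on it; let $l\notin\Sigma$, so that $g_l$ is a nonzerodivisor on $M_\Sigma/\pi M_\Sigma$. If $g_lt=0$, then $t=\pi t'$ and $g_lt'=0$; repeating, $t\in\bigcap_k\pi^kM_\Sigma=0$. If $\pi t=g_lt'$, then $t'=\pi t''$ and $t=g_lt''$; so $\pi$ is a nonzerodivisor on $M_{\Sigma\cup\{l\}}$. If $g_lt=\pi^kt'$, it follows that $t'=g_lt''$ and $t=\pi^kt''$; so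
\[
0\to M_\Sigma/\pi^k\xrightarrow{\ g_l\ }M_\Sigma/\pi^k\to M_{\Sigma\cup\{l\}}/\pi^k\to0
\]
is exact. The transition maps are surjective, so the inverse limit over $k$ is exact, and it shows $\varprojlim_kM_{\Sigma\cup\{l\}}/\pi^k=M_\Sigma/g_lM_\Sigma$.
\end{proof}

\begin{lemma}\label{lem:five}
A homomorphism of $p$-torsion free abelian groups that is an isomorphism modulo $p$ is an isomorphism modulo $p^k$ for all $k\ge1$.
\end{lemma}

\begin{proof}
Apply the five lemma to $0\to M/p\xrightarrow{\,p^k\,}M/p^{k+1}\to M/p^k\to0$ and induct on $k$.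
\end{proof}

\subsection*{Witt vectors and the map $\sharp$}
An $\mathbb F_p$-algebra $\mathbb T$ is \emph{perfect} if its Frobenius map $\varphi(a)=a^p$ is bijective. Then $\mathbb T$ is reduced, and $a^s$ is defined for $a\in\mathbb T$ and $s\in\mathbb Z[1/p]_{\ge0}$, with $a^0=1$ and the usual rules for exponents; $a\mapsto a^{1/p^e}$ is a ring automorphism. By Lemma~\ref{lem:powers}, in a strongly regular family of elements of $\mathbb T$ each $g_l$ may be replaced by $g_l^{s_l}$ for any $s_l\in\mathbb Z[1/p]_{>0}$.

The ring of Witt vectors $W(\mathbb T)$ is $p$-torsion free and $p$-adically complete, and $W(\mathbb T)/p=\mathbb T$. The functor $W$ is an equivalence from perfect $\mathbb F_p$-algebras to $p$-torsion free, $p$-adically complete rings with perfect reduction modulo $p$; it commutes with products. There is a natural multiplicative section $a\mapsto[a]$ of $W(\mathbb T)\to\mathbb T$, and every element has a unique expansion $\sum_{i\ge0}[c_i]p^i$ with $c_i\in\mathbb T$. The element is \emph{distinguished} if $c_1$ is a unit.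

A \emph{marked ring} is a pair $(\mathbb T,\varpi)$ of a perfect $\mathbb F_p$-algebra and a nonzerodivisor $\varpi\in\mathbb T$; it is \emph{complete} if $\mathbb T$ is $\varpi$-adically complete. Put
\[
\xi=p-[\varpi],\qquad U(\mathbb T)=W(\mathbb T)/(\xi),
\]
and let $a^\sharp\in U(\mathbb T)$ be the image of $[a]$. The map $\sharp$ is multiplicative, $0^\sharp=0$, $\varpi^\sharp=p$, and
\[
U(\mathbb T)/p=W(\mathbb T)/(p,[\varpi])=\mathbb T/\varpi,\qquad a^\sharp\mapsto a .
\]
So $\sharp$ is additive modulo $p$, and statements on nonzerodivisors on $U(\mathbb T)/p$ can be read in $\mathbb T/\varpi$. The construction is functorial for ring maps preserving $\varpi$, and $U(\prod_\nu\mathbb T_\nu)=\prod_\nu U(\mathbb T_\nu)$ with $\sharp$ computed componentwise. If $s\ge s'\ge0$, then $(a^{s'})^\sharp$ divides $(a^s)^\sharp$.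

\begin{lemma}\label{lem:U}
Let $(\mathbb T,\varpi)$ be a marked ring.
\begin{enumerate}
\item[(a)] $U(\mathbb T)$ is $p$-torsion free and $p$-adically complete.
\item[(b)] The $\varpi$-adic completion $\hat{\mathbb T}$ is a complete marked ring, and $\hat{\mathbb T}/\varpi^a=\mathbb T/\varpi^a$ for all $a\ge1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:lift} to $M=W(\mathbb T)$, $\pi=p$, $g_1=\xi$, which acts on $M/p=\mathbb T$ as $-\varpi$.

(b) The automorphism $\varphi$ induces isomorphisms $\mathbb T/\varpi^k\cong\mathbb T/\varpi^{pk}$, so $\varphi$ is bijective on $\hat{\mathbb T}$. The inverse limit over $k$ of $0\to\mathbb T/\varpi^k\xrightarrow{\varpi^a}\mathbb T/\varpi^{k+a}\to\mathbb T/\varpi^a\to0$ is the exact sequence $0\to\hat{\mathbb T}\xrightarrow{\varpi^a}\hat{\mathbb T}\to\mathbb T/\varpi^a\to0$, which gives the remaining claims.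
\end{proof}

\subsection*{A faithfully flat algebra with all roots}
Perfectoid rings enter only in the next proposition, and only through three statements.
\begin{enumerate}
\item[(P1)] \cite[Thm.~3.10]{BS} The perfectoid rings are the rings $W(\mathbb A)/(\zeta)$ with $\mathbb A$ perfect, $\zeta$ a distinguished nonzerodivisor, and $W(\mathbb A)$ complete for the $(p,\zeta)$-adic topology.
\item[(P2)] (Andr\'e's flatness lemma, \cite[Thm.~7.14]{BS}) Every perfectoid ring $A$ has a perfectoid algebra $T$ in which every monic polynomial of positive degree has a root and which is $p$-completely faithfully flat: $T\otimes^L_AA/p$ is concentrated in degree $0$ and faithfully flat over $A/p$.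
\item[(P3)] \cite[\S3]{BMS} Let $T$ be perfectoid. Then $T$ is $p$-adically complete, and the perfect ring $T^\flat=\varprojlim_\varphi T/p$ is identified, as a multiplicative monoid, with $\varprojlim_{x\mapsto x^p}T$. There is a surjective ring map $\theta\colon W(T^\flat)\to T$ sending $[a]$ to the component $a^{(0)}\in T$ of index $0$, and every distinguished element of $\ker\theta$ generates $\ker\theta$.
\end{enumerate}

\begin{proposition}\label{prop:T0}
There are a complete marked ring $(\mathbb T_0,\varpi)$ and a ring map $R\to T_0=U(\mathbb T_0)$ such that $T_0/p^k$ is faithfully flat over $R/p^k$ for all $k\ge1$ and the map $\sharp\colon\mathbb T_0\to T_0$ is surjective.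
\end{proposition}

\begin{proof}
We first construct a faithfully flat perfectoid $R$-algebra (cf.~\cite{BIM}) by adjoining roots of a regular system of parameters $x_1,\dots,x_d$ of $R$, and then adjoin all other roots with (P2).

\emph{Step 1: presentation of $R$.} By \cite{EGA}, followed by completion, there is a faithfully flat map $R\to R'$ with $R'$ complete regular local of dimension $d$, with maximal ideal $\mathfrak mR'$ and perfect residue field $K$. The identity of $K$ lifts to a map $W(K)\to R'$, and $\Lambda=W(K)[[X_1,\dots,X_d]]\to R'$, $X_l\mapsto x_l$, is surjective. As $p\in(x_1,\dots,x_d)R'$, the kernel contains an element $\zeta=p-g$ with $g\in(X)\Lambda$. The elements $\zeta,X_1,\dots,X_d$ generate the maximal ideal $\mathfrak m_\Lambda$ of the $(d+1)$-dimensional ring $\Lambda$, so $\Lambda/(\zeta)$ is a regular local domain of dimension $d$ surjecting onto $R'$. Hence $\Lambda/(\zeta)=R'$.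

\emph{Step 2: roots of the $X_l$.} Let $\Lambda_\infty$ be the $(p,X)$-adic completion of $W(K)[X_1^{1/p^\infty},\dots,X_d^{1/p^\infty}]$, which is free over $W(K)[X]$ on the monomials $X^a$, $a\in\Omega=(\mathbb Z[1/p]\cap[0,1))^d$. For a finite $\Lambda$-module $M$ let $M^\dagger$ be the module of families $(t_a)_{a\in\Omega}$ in $M$ such that, for each $k$, all but finitely many $t_a$ lie in $\mathfrak m_\Lambda^kM$. Then $\Lambda_\infty=\Lambda^\dagger$. The additive functor $M\mapsto M^\dagger$ is exact: it preserves injections, it preserves surjections $M\to M''$ because $\mathfrak m_\Lambda^kM$ maps onto $\mathfrak m_\Lambda^kM''$, and it is exact in the middle by the Artin--Rees lemma. Finite presentations give $M^\dagger=M\otimes_\Lambda\Lambda_\infty$, so $\Lambda_\infty$ is flat over $\Lambda$, and faithfully flat as $\mathfrak m_\Lambda\Lambda_\infty\ne\Lambda_\infty$. In particular $p$ and $\zeta$ are nonzerodivisors on $\Lambda_\infty$. A module that is complete for a finitely generated ideal is complete for every finitely generated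 subideal, so $\Lambda_\infty$ is complete for $(p)$ and for $(p,\zeta)$. The ring $\mathbb A=\Lambda_\infty/p=(\Lambda/p)^\dagger$ is the $(X)$-adic completion of the perfect ring $K[X^{1/p^\infty}]$; it is perfect because $\varphi$ carries $(X_1^k,\dots,X_d^k)$ onto $(X_1^{pk},\dots,X_d^{pk})$. Therefore $\Lambda_\infty=W(\mathbb A)$.

\emph{Step 3: $\zeta$ is distinguished.} The ring map $\Lambda_\infty\to W(K)$ killing all $X_l^{1/p^e}$ is $W(\psi)$, where $\psi\colon\mathbb A\to K$ is its reduction modulo $p$, and it sends $\zeta$ to $p$. So the coefficient $c_1$ of $\zeta$ is $1+b$ with $b\in\ker\psi$. Modulo $(X)\mathbb A$ the element $b$ is a finite $K$-linear combination of monomials $X^a$ with $a\ne0$, so $b^{p^e}\in(X)\mathbb A$ for large $e$, and $c_1^{p^e}=1+b^{p^e}$ is a unit of the $(X)$-adically complete ring $\mathbb A$. By (P1), $R_\infty=W(\mathbb A)/(\zeta)=\Lambda_\infty\otimes_\Lambda R'$ is perfectoid. It is faithfully flat over $R'$, hence over $R$, and so $p$-torsion free.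

\emph{Step 4: all roots.} Let $R_\infty\to T_0$ be as in (P2). Since $R_\infty$ is $p$-torsion free, $T_0\otimes^L_{\mathbb Z}\mathbb Z/p=T_0\otimes^L_{R_\infty}R_\infty/p$, and this is concentrated in degree $0$; so $T_0$ is $p$-torsion free and $T_0/p^k=T_0\otimes^L_{R_\infty}R_\infty/p^k$. For an $R_\infty/p^k$-module $M$ we get $T_0/p^k\otimes^L_{R_\infty/p^k}M=T_0\otimes^L_{R_\infty}M$. If $pM=0$, this is $T_0/p\otimes^L_{R_\infty/p}M$, which is concentrated in degree $0$ and nonzero for $M\ne0$. Filtering a general $M$ by the $p^iM$ shows that $T_0/p^k$ is flat over $R_\infty/p^k$, and it is faithfully flat because $p$ kills the residue fields of $R_\infty/p^k$. Hence it is faithfully flat over $R/p^k$.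

\emph{Step 5: $T_0=U(\mathbb T_0)$.} Let $\mathbb T_0=T_0^\flat$. Every element of $T_0$ has a $p$-th root, hence a compatible system of $p$-power roots, so $a\mapsto\theta([a])$ is surjective. Choose $\varpi$ with $\theta([\varpi])=p$; then $\xi=p-[\varpi]\in\ker\theta$. The quotient of $\mathbb T_0$ by the ideal $\bigcup_e\varpi^{1/p^e}\mathbb T_0$ is perfect (if $a^p=\varpi^{1/p^e}t$, then $a=\varpi^{1/p^{e+1}}t^{1/p}$), and over it $\xi$ becomes $p$. So the coefficient $c_1$ of $\xi$ is $1+\varpi^{1/p^e}t$ for some $e,t$, and $b=c_1^{p^e}\in1+\varpi\mathbb T_0$. The components $b_i\in T_0/p$ of $b$ satisfy $b_i^{p^i}=b_0=1$, so $b$ is a unit. Thus $\xi$ is distinguished, and (P3) gives $T_0=W(\mathbb T_0)/(\xi)$.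

The element $\varpi$ is a nonzerodivisor: if $\varpi a=0$, then $p\,\theta([a])=0$, so $[a]\in\xi W(\mathbb T_0)$; reducing modulo $p$ gives $a\in\varpi\mathbb T_0$, so $a^2=0$ and $a=0$. Finally, the projection $\mathbb T_0\to T_0/p$ to the component of index $0$ is the surjection with kernel $\varpi\mathbb T_0$, and the projection of index $i$ is its composite with $\varphi^{-i}$, hence surjective with kernel $\varpi^{p^i}\mathbb T_0$. So $\mathbb T_0=\varprojlim_\varphi T_0/p=\varprojlim_i\mathbb T_0/\varpi^{p^i}$ is $\varpi$-adically complete.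
\end{proof}

\section{Ideal membership on the two sides of $\sharp$}\label{sec:sharp}

We must transfer relations such as $H^\sharp\in(b_1^\sharp,\dots,b_r^\sharp)$ from $U(\mathbb T)$ to $\mathbb T$, where roots can be extracted. As $\sharp$ is additive only modulo $p$, the relation cannot be copied. But in a valuation ring membership in a finitely generated ideal is a matter of divisibility, which is multiplicative, and valuation rings detect integral closure. In a perfect ring, integrality over an ideal gives membership up to an arbitrarily small loss in the exponents.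

Recall that $H\in A$ is \emph{integral over} an ideal $\mathfrak b\subseteq A$ if $H^{a}+\sum_{k=1}^{a}t_kH^{a-k}=0$ for some $a\ge1$ and $t_k\in\mathfrak b^k$. Such an equation gives $(\mathfrak b+HA)^{a}=\mathfrak b(\mathfrak b+HA)^{a-1}$, so with $t=a-1$ we have $H^{t+k}\in\mathfrak b^k$ for all $k\ge0$.

\begin{lemma}\label{lem:val}
Let $A$ be a ring, $H\in A$ and $\mathfrak b=(b_1,\dots,b_r)\subseteq A$. If $H$ is not integral over $\mathfrak b$, there is a homomorphism $A\to V$ to a valuation ring such that $H\ne0$ in $V$ and $b_i\in H\mathfrak m_V$ for all $i$.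
\end{lemma}

\begin{proof}
The element $H$ is not nilpotent, so $A_H\ne0$. Let $D\subseteq A_H$ be the $A$-subalgebra generated by the $b_i/H$. If the $b_i/H$ generate the unit ideal of $D$, then $1=P(b_1/H,\dots,b_r/H)$ for a polynomial $P$ over $A$ without constant term. Multiplying by $H^{\deg P}$, and then by a power of $H$ to pass from $A_H$ to $A$, gives an integral equation for $H$ over $\mathfrak b$. So some prime $\mathfrak n$ of $D$ contains all $b_i/H$. Let $\mathfrak p\subseteq\mathfrak n$ be a minimal prime of $D$. Minimal primes consist of zerodivisors and $H$ is a nonzerodivisor of $D$, so $H\notin\mathfrak p$. Take for $V$ a valuation ring of the fraction field of $D/\mathfrak p$ dominating $(D/\mathfrak p)_{\mathfrak n}$.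
\end{proof}

\begin{lemma}\label{lem:almost}
Let $(\mathbb T,\varpi)$ be a marked ring and $H,b_1,\dots,b_r\in\mathbb T$ with $H^\sharp\in(b_1^\sharp,\dots,b_r^\sharp)U(\mathbb T)$.
\begin{enumerate}
\item[(a)] For each $a\ge1$, $H$ is integral over $(b_1,\dots,b_r,\varpi^a)$.
\item[(b)] For each $\eta\in\mathbb Z[1/p]\cap(0,1)$ and each integer $M\ge1$,
\[
H^{1+\eta}\in\big(b_1^{\gamma_1}\cdots b_r^{\gamma_r}:\gamma\in\mathbb Z[1/p]^r_{\ge0},\ |\gamma|\ge1-\eta\big)\mathbb T+\varpi^M\mathbb T .
\]
\end{enumerate}
\end{lemma}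

\begin{proof}
(a) Suppose not, and take $\mathbb T\to V$ as in Lemma~\ref{lem:val}. The ring of all $p$-power roots of elements of $V$ in an algebraic closure of its fraction field is a perfect valuation ring dominating $V$, so we may assume $V$ perfect. In $V$ we have $H\ne0$, $b_i=Hc_i$ and $\varpi^a=Hc_0$ with $c_0,\dots,c_r\in\mathfrak m_V$. Note that $H\notin H\mathfrak m_V$.

If $\varpi=0$ in $V$, the ring map $U(\mathbb T)\to U(\mathbb T)/p=\mathbb T/\varpi\to V$ gives $H\in(b_1,\dots,b_r)V\subseteq H\mathfrak m_V$, a contradiction.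

Otherwise $(V,\varpi)$ is a marked ring. Write $H^\sharp=\sum_it_ib_i^\sharp$. In $U(V)$ this becomes $H^\sharp(1-\sum_it_ic_i^\sharp)=0$. The second factor lifts to an element $1-\sum_i\tilde t_i[c_i]$ of the $p$-adically complete ring $W(V)$ whose image in $V$ lies in $1+\mathfrak m_V$, so it is a unit. Hence $H^\sharp=0$, that is, $[H]\in\xi W(V)$. Reducing modulo $p$ gives $H=\varpi H_1$, so $pH_1^\sharp=0$ and $H_1^\sharp=0$ by Lemma~\ref{lem:U}(a). Repeating $a$ times, $H\in\varpi^aV\subseteq H\mathfrak m_V$, a contradiction.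

(b) Choose an integer $a$ with $a\eta\ge M$. By (a) there is $t\in\mathbb N$ with $H^{t+k}\in(b_1,\dots,b_r,\varpi^a)^k$ for all $k$. Take $k=p^e$ with $t/p^e\le\eta$ and extract $p^e$-th roots: $H^{1+t/p^e}$ is a $\mathbb T$-linear combination of elements $b_1^{\gamma_1}\cdots b_r^{\gamma_r}\varpi^{a\gamma_0}$ with $\gamma_0+|\gamma|=1$. If $\gamma_0\le\eta$, then $|\gamma|\ge1-\eta$; otherwise $a\gamma_0>M$. Multiply by $H^{\eta-t/p^e}$.
\end{proof}

For a principal ideal the error term $\varpi^M$ can be removed.

\begin{lemma}\label{lem:div}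
Let $(\mathbb T,\varpi)$ be a complete marked ring, $f\in\mathbb T$ a nonzerodivisor on $\mathbb T/\varpi$, $u\ge1$ an integer, and $H\in\mathbb T$ with $H^\sharp\in(f^\sharp)^uU(\mathbb T)$. Then $H\in f^s\mathbb T$ for all $s\in\mathbb Z[1/p]$ with $0\le s<u$.
\end{lemma}

\begin{proof}
Choose $\eta\in\mathbb Z[1/p]\cap(0,1)$ close to $0$ and $\tau\in\mathbb Z[1/p]_{>0}$ close to $1$ with $\tau(1+\eta)\le1$ and $\tau u(1-\eta)\ge s$. Lemma~\ref{lem:almost}(b) with $b_1=f^u$ gives $H^{1+\eta}\in f^{u(1-\eta)}\mathbb T+\varpi^M\mathbb T$ for all $M$. By Lemmas~\ref{lem:powers} and~\ref{lem:lift}, $\mathbb T/f^{u(1-\eta)}\mathbb T$ is $\varpi$-adically separated, so $H^{1+\eta}\in f^{u(1-\eta)}\mathbb T$. Raising to the power $\tau$ gives $H^{\tau(1+\eta)}\in f^s\mathbb T$; multiply by $H^{1-\tau(1+\eta)}$.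
\end{proof}

The next lemma is the substitute for Lemma~\ref{lem:frob}. It holds for every choice of the system of roots $H$.

\begin{lemma}\label{lem:mixedfrob}
Let $H\in\mathbb T_0$ with $H^\sharp\in\mathfrak m^NT_0$, and let $\kappa\in\mathbb Z[1/p]_{>0}$ with $\kappa N>c$. Then $(H^\kappa)^\sharp\in JT_0$.
\end{lemma}

\begin{proof}
Let $x_1,\dots,x_d$ be a regular system of parameters of $R$. Choose $y_l\in\mathbb T_0$ with $y_l^\sharp=x_l$, and $M\ge1$ with $p^M\in J$. If $\beta\in\mathbb Z[1/p]^d_{\ge0}$ and $|\beta|\ge c$, then $(y^\beta)^\sharp$ is a multiple of $\prod_lx_l^{\lfloor\beta_l\rfloor}$, which lies in $\mathfrak m^n\subseteq J$ by \eqref{eq:floor}. So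
\begin{equation}\label{eq:ybeta}
(y^\beta)^\sharp\in JT_0\quad\text{for }|\beta|\ge c .
\end{equation}

\emph{Expanding $H^\kappa$ in $\mathbb T_0$.} Since $\kappa N>c$, there are $\eta\in\mathbb Z[1/p]\cap(0,1)$ and $\kappa'=a/p^b$, with integers $a\ge1$, $b\ge0$, such that $\kappa'(1+\eta)\le\kappa$ and $\sigma_0=\kappa'N(1-\eta)>c$. Fix a real $\rho_0\in(0,1)$ with $\sigma_0(1-\rho_0)\ge c$, and an integer $M_1$ with $M_1\rho_0\ge M$. The ideal $\mathfrak m^NT_0$ is generated by the elements $(y^\alpha)^\sharp$ with $\alpha\in\mathbb N^d$, $|\alpha|=N$. A product $\prod_\alpha(y^\alpha)^{\gamma_\alpha}$ equals $y^\beta$ with $|\beta|=N|\gamma|$, so Lemma~\ref{lem:almost}(b) gives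
\[
H^{1+\eta}\in\big(y^\beta:|\beta|\ge N(1-\eta)\big)\mathbb T_0+\varpi^{M_1p^b}\mathbb T_0 .
\]
Take $p^b$-th roots, which divides the exponents by $p^b$, and expand the $a$-th power. Each term is a multiple of $\varpi^{M_1}$ or of some $y^\beta$ with $|\beta|\ge aN(1-\eta)/p^b=\sigma_0$. Multiplying by $H^{\kappa-\kappa'(1+\eta)}$, we get a finite sum
\[
H^\kappa=\sum_\nu a_\nu b_\nu,\qquad a_\nu\in\mathbb T_0,\qquad b_\nu=\varpi^{M_1}\ \text{ or }\ b_\nu=y^{\beta_\nu}\text{ with }|\beta_\nu|\ge\sigma_0 .
\]

\emph{Applying $\sharp$.} The map $\sharp$ respects this sum only modulo $p$, but precision is gained by first taking roots. Roots are additive in $\mathbb T_0$, so $(H^{\kappa/p^M})^\sharp\equiv\sum_\nu\big((a_\nu b_\nu)^{1/p^M}\big)^\sharp\pmod p$. In any ring, $x\equiv x'\pmod{p^i}$ with $i\ge1$ implies $x^p\equiv x'^p\pmod{p^{i+1}}$. Hence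
\[
(H^\kappa)^\sharp\equiv\Big(\sum_\nu\big((a_\nu b_\nu)^{1/p^M}\big)^\sharp\Big)^{p^M}\pmod{p^{M+1}T_0},
\]
and $p^{M+1}\in J$. The right side is a sum of multiples of products $\prod_\nu(b_\nu^{\rho_\nu})^\sharp$ with $\rho_\nu\in p^{-M}\mathbb N$ and $\sum_\nu\rho_\nu=1$. Let $\rho'$ be the sum of the $\rho_\nu$ with $b_\nu=\varpi^{M_1}$. If $\rho'\le\rho_0$, the product is a multiple of $(y^\beta)^\sharp$ with $|\beta|\ge\sigma_0(1-\rho_0)\ge c$, and \eqref{eq:ybeta} applies. If $\rho'>\rho_0$, it is a multiple of $(\varpi^{M_1\rho'})^\sharp$, which is a multiple of $(\varpi^M)^\sharp=p^M\in J$.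
\end{proof}

\section{Descent along the flag in mixed characteristic}\label{sec:descent}

Suppose that \eqref{eq:star} fails, and fix $j$, $h\in\mathfrak m^N$, the chain $h_0,\dots,h_{d-1}$ of type $(u,w)$ and $\kappa$ as in \eqref{eq:kappa}. By Lemma~\ref{lem:generic}, $p$ is nonzero in the one-dimensional domain $B$, so $p,F_1,\dots,F_{d-1}$ is a system of parameters of $R$. Choose $f_1,\dots,f_{d-1},H_0\in\mathbb T_0$ with $f_l^\sharp=F_l$ and $H_0^\sharp=h$. All marked rings below are $\mathbb T_0$-algebras, with the image of $\varpi$ as marking. We denote the images of $f_l$ and of elements of $R$ by the same letters, and we write $F_l^s=(f_l^s)^\sharp$ for $s\in\mathbb Z[1/p]_{\ge0}$ and $l\le d-1$; for integers $s$ this is the ordinary power.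

We imitate Lemma~\ref{lem:notin}, starting from Lemma~\ref{lem:mixedfrob}. Two difficulties arise at the passage from $R_i$ to $R_{i+1}$. First, to cancel $F_{i+1}^{\kappa u_{i+1}}$ we need the roots $H_i$ of $h_i$ to factor as $f_{i+1}^{u_{i+1}}$ times roots of $h_{i+1}$, whereas Lemma~\ref{lem:div} gives divisibility by $f_{i+1}^s$ only for $s<u_{i+1}$. Second, to stay among perfect rings we must kill all roots of $f_{i+1}$ at once, and we have no flatness statement for the resulting ring over $R_{i+1}$. The first difficulty is met by enlarging the ring. For the second we replace flatness by the property $(\mathrm Q_i)$ below, which is all that the last step requires and which tolerates small losses in the exponents.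

\begin{proposition}\label{prop:descent}
For $0\le i\le d-1$ there are a complete marked ring $\mathbb T_i$ over $\mathbb T_0$ and an element $H_i\in\mathbb T_i$ such that the map $R\to T_0\to T_i=U(\mathbb T_i)$ factors through $R_i$ and:
\begin{enumerate}
\item[$(\mathrm R_i)$] $f_{i+1},\dots,f_{d-1}$ is strongly regular on $\mathbb T_i/\varpi$;
\item[$(\mathrm H_i)$] $H_i^\sharp=h_i$ in $T_i$;
\item[$(\mathrm M_i)$] $(H_i^\kappa)^\sharp\in(F_{i+1},\dots,F_d)T_i$;
\item[$(\mathrm Q_i)$] if $r\in R$, $s\in\mathbb Z[1/p]\cap(0,1]$, $q'\ge1$ is an integer and $r\in(F_{i+1}^s,\dots,F_{d-1}^s,F_d^{q'})T_i$, then $v_j(r)\ge q'e_j$.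
\end{enumerate}
\end{proposition}

With $r=1$, property $(\mathrm Q_i)$ shows in particular that $T_i\ne0$. The cancellation step rests on the following replacement for the Cohen--Macaulay property of $R_i$. No roots of $F_d$ are involved, and $F_d$ is not among the elements known to be regular modulo $p$; it is handled through the fact that it divides a power of $p$ on the curve.

\begin{lemma}\label{lem:cancel}
Let $i\le d-2$ and let $\mathbb T$ be a marked ring over $\mathbb T_0$ such that $R\to T=U(\mathbb T)$ factors through $R_i$ and $f_{i+1},\dots,f_{d-1}$ is strongly regular on $\mathbb T/\varpi$. Let $s,\varepsilon\in\mathbb Z[1/p]$ with $0<s\le1$ and $0\le\varepsilon\le1$, and let $q'\ge1$. Then $F_{i+1}^\varepsilon$ is a nonzerodivisor on $T/(F_{i+2}^s,\dots,F_{d-1}^s,F_d^{q'})T$.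
\end{lemma}

\begin{proof}
Let $M=T/(F_{i+2}^s,\dots,F_{d-1}^s)T$. By Lemma~\ref{lem:powers} the family $F_{i+1},F_{i+2}^s,\dots,F_{d-1}^s$ is strongly regular on $T/p=\mathbb T/\varpi$. By Lemmas~\ref{lem:U}(a) and~\ref{lem:lift}, $F_{i+1}$ is a nonzerodivisor on $M$, and $p$ is one on $M/F_{i+1}M$. The ideal $(F_{i+1},\dots,F_{d-1},F_d^{q'})R_i$ is primary to the maximal ideal, so it contains some $p^k$, and $F_l\in F_l^sT$ as $s\le1$. So in the ring $M/F_{i+1}M$ the element $F_d^{q'}$ divides the nonzerodivisor $p^k$, and hence is a nonzerodivisor. If $F_{i+1}t=F_d^{q'}t'$ in $M$, it follows that $t'=F_{i+1}t''$, and then $t=F_d^{q'}t''$. Thus $F_{i+1}$, and with it its divisor $F_{i+1}^\varepsilon$, is a nonzerodivisor on $M/F_d^{q'}M$.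
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:descent}]
\emph{The case $i=0$.} Since $p,F_1,\dots,F_{d-1}$ is a system of parameters of the regular ring $R$, it is a regular sequence in any order, so $F_1,\dots,F_{d-1}$ is strongly regular on $R/p$; and $\mathbb T_0/\varpi=T_0/p$ is flat over $R/p$. This gives $(\mathrm R_0)$. Property $(\mathrm H_0)$ holds by choice, and $(\mathrm M_0)$ is Lemma~\ref{lem:mixedfrob}. For $(\mathrm Q_0)$ put $D_0=\lceil(d-1)/s\rceil$ and let $D>D_0$. In a product of $D$ of the generators $F_1^s,\dots,F_{d-1}^s,F_d^{q'}$, either some $F_l^s$ occurs at least $1/s$ times, and the product is divisible by $F_l$, or $F_d^{q'}$ occurs at least $D-D_0$ times. So $r^D\in\mathfrak cT_0$ with $\mathfrak c=(F_1,\dots,F_{d-1},F_d^{q'(D-D_0)})R$. The ideal $\mathfrak c$ contains some $p^k$, and $T_0/p^k$ is faithfully flat over $R/p^k$, so $r^D\in\mathfrak c$. Hence $Dv_j(r)\ge q'(D-D_0)e_j$, and we let $D\to\infty$.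

\medskip
Now let $i\le d-2$, assume the statement for $i$, and write $f=f_{i+1}$, $F=F_{i+1}$, $a=u_{i+1}$. In $T_i$ we have $H_i^\sharp=h_i=F^ah_{i+1}$.

\emph{Step 1: enlarging the ring.} If $a\ge1$, Lemma~\ref{lem:div} gives elements $t_\nu\in\mathbb T_i$ with $f^{a-1/p^\nu}t_\nu=H_i$ for all $\nu\ge0$. We record all of them at once in a product and invert the sequence of missing factors. Let
\[
\Pi=\prod_{\nu\ge0}\mathbb T_i,\qquad\sigma=(f^{1/p^\nu})_\nu\in\Pi,\qquad\mathbb T'=\text{the $\varpi$-adic completion of }\Pi[1/\sigma],\qquad T'=U(\mathbb T'),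
\]
with $\mathbb T_i\to\Pi$ the diagonal map. Products and localizations of perfect rings are perfect, and $\varpi$ remains a nonzerodivisor, so $\Pi$ and $\Pi[1/\sigma]$ are marked rings. By Lemma~\ref{lem:U}(b), $\mathbb T'$ is a complete marked ring and $\mathbb T'/\varpi=(\prod_\nu\mathbb T_i/\varpi)[1/\sigma]$. Hence $f_{i+1},\dots,f_{d-1}$ is strongly regular on $\mathbb T'/\varpi$. Let $Q=(\prod_\nu T_i)[1/\sigma^\sharp]$, where $\sigma^\sharp=(F^{1/p^\nu})_\nu\in U(\Pi)=\prod_\nu T_i$. As $\sigma$ is a unit of $\mathbb T'$, there is a ring map $Q\to T'$. Both rings are $p$-torsion free, and both reduce modulo $p$ to $(\Pi/\varpi)[1/\sigma]$. By Lemma~\ref{lem:five},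
\begin{equation}\label{eq:Q}
Q/p^k=T'/p^k\qquad(k\ge1).
\end{equation}

\emph{Step 2: dividing and canceling.} If $a\ge1$, let $t=(t_\nu)_\nu\in\Pi$. Then $f^at=\sigma H_i$, so $H'=t/\sigma\in\mathbb T'$ satisfies $f^aH'=H_i$. If $a=0$, let $H'=H_i$. By Lemmas~\ref{lem:U}(a) and~\ref{lem:lift}, $F$ is a nonzerodivisor on $T'$, so $F^a(H')^\sharp=H_i^\sharp=F^ah_{i+1}$ gives $(H')^\sharp=h_{i+1}$ in $T'$. By $(\mathrm M_i)$, $F^{\kappa a}(H'^\kappa)^\sharp=(H_i^\kappa)^\sharp\in(F,F_{i+2},\dots,F_d)T'$. Since $\kappa a<1$ by \eqref{eq:kappa}, there is $t'\in T'$ with $F^{\kappa a}\big((H'^\kappa)^\sharp-F^{1-\kappa a}t'\big)\in(F_{i+2},\dots,F_d)T'$. Lemma~\ref{lem:cancel} for $\mathbb T'$, with $s=q'=1$ and $\varepsilon=\kappa a$, gives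
\begin{equation}\label{eq:Mprime}
(H'^\kappa)^\sharp\in(F^{1-\kappa a},F_{i+2},\dots,F_d)T' .
\end{equation}

\emph{Step 3: killing the roots of $f$.} Let $I=\bigcup_ef^{1/p^e}\mathbb T'$. If $b^p=f^{1/p^e}b'$, then $b=f^{1/p^{e+1}}b'^{1/p}$, so $\mathbb T'/I$ is perfect. It is the filtered colimit of the rings $\mathbb T'/f^{1/p^e}$. By Lemma~\ref{lem:powers}, $f^{1/p^e},f_{i+2},\dots,f_{d-1}$ is strongly regular on $\mathbb T'/\varpi$. So $\varpi$ is a nonzerodivisor on each $\mathbb T'/f^{1/p^e}$ by Lemma~\ref{lem:lift}, hence on $\mathbb T'/I$; and $f_{i+2},\dots,f_{d-1}$ is strongly regular on each $\mathbb T'/(\varpi,f^{1/p^e})$, hence on the colimit $(\mathbb T'/I)/\varpi$. Let $\mathbb T_{i+1}$ be the $\varpi$-adic completion of $\mathbb T'/I$ and $H_{i+1}$ the image of $H'$. By Lemma~\ref{lem:U}(b), $\mathbb T_{i+1}$ is a complete marked ring with $\mathbb T_{i+1}/\varpi=(\mathbb T'/I)/\varpi$, which is $(\mathrm R_{i+1})$. For $s>0$ we have $f^s\in I$, so $T'\to T_{i+1}$ kills $F^s$. Taking $s=1$, the map $R_i\to T_{i+1}$ factors through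 $R_{i+1}$. Property $(\mathrm H_{i+1})$ follows from Step~2, and $(\mathrm M_{i+1})$ follows from \eqref{eq:Mprime} since $1-\kappa a>0$. Moreover
\begin{equation}\label{eq:Tnext}
T_{i+1}/p^k=T'/(p^k,F^{1/p^e}:e\ge0)\qquad(k\ge1).
\end{equation}
Indeed, each $T'/F^{1/p^e}$ is $p$-torsion free by Lemma~\ref{lem:lift}, so their colimit $T'/(F^{1/p^e}:e\ge0)$ is too; its reduction modulo $p$ is $\mathbb T'/(I+\varpi\mathbb T')=T_{i+1}/p$, and Lemma~\ref{lem:five} applies to its map to $T_{i+1}$.

\emph{Step 4: property $(\mathrm Q_{i+1})$.} We pull the relation back from $T_{i+1}$ to $T'$, to $Q$, and to $T_i$. Let $r\in(F_{i+2}^s,\dots,F_{d-1}^s,F_d^{q'})T_{i+1}$ and choose $k$ with $p^k\in(F_{i+1},\dots,F_{d-1},F_d^{q'})R_i$. By \eqref{eq:Tnext}, $r\in(p^k,F^{1/p^e},F_{i+2}^s,\dots,F_{d-1}^s,F_d^{q'})T'$ for some $e$. Let $s'=\min\{s,1/p^e\}\in(0,1]$ and let $\mathfrak B$ be the ideal $(F_{i+1}^{s'},\dots,F_{d-1}^{s'},F_d^{q'})$ of $T_i$. As $s'\le1$ we have $p^k\in\mathfrak B$, and so $r\in\mathfrak BT'$. By \eqref{eq:Q}, $r\in\mathfrak BQ+p^kQ=\mathfrak BQ$.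 Clearing denominators, there is $b\in\mathbb N$ with $(\sigma^\sharp)^br\in\mathfrak B\prod_\nu T_i$, that is, $F^{b/p^\nu}r\in\mathfrak B$ for all $\nu$. This is the price of inverting $\sigma$, and it can be made small: choose $\nu$ with $\varepsilon=b/p^\nu<s'$. Then $F^\varepsilon(r-F^{s'-\varepsilon}t'')\in(F_{i+2}^{s'},\dots,F_{d-1}^{s'},F_d^{q'})T_i$ for some $t''\in T_i$. Lemma~\ref{lem:cancel} for $\mathbb T_i$ gives
\[
r\in(F_{i+1}^{s'-\varepsilon},F_{i+2}^{s'},\dots,F_{d-1}^{s'},F_d^{q'})T_i\subseteq(F_{i+1}^{s'-\varepsilon},\dots,F_{d-1}^{s'-\varepsilon},F_d^{q'})T_i ,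
\]
and $(\mathrm Q_i)$ with exponent $s'-\varepsilon\in(0,1]$ yields $v_j(r)\ge q'e_j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} in mixed characteristic]
We may complete the ring and pass to the pair $(R,J)$ of Section~\ref{sec:convex}. Suppose \eqref{eq:star} fails, with data as above and $\kappa=m/q$. By $(\mathrm M_{d-1})$, $(H_{d-1}^\kappa)^\sharp\in F_dT_{d-1}$. Taking $q$-th powers and using $(\mathrm H_{d-1})$, we get $h_{d-1}^m=(H_{d-1}^m)^\sharp\in F_d^qT_{d-1}$. By $(\mathrm Q_{d-1})$, $mw=v_j(h_{d-1}^m)\ge qe_j$, so $\kappa w\ge e_j$, contradicting \eqref{eq:kappa}. Hence \eqref{eq:star} holds, and Proposition~\ref{prop:convex} gives $\operatorname{e}(J)=\ell(R/J)\le(c/d)^d$.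
\end{proof}

A regular local ring is a domain, so it has characteristic $p$, or characteristic $0$ with residue field of characteristic $0$ or $p$. The first two cases were treated in Section~\ref{sec:equal} and the third above, so Theorem~\ref{thm:main} is proved.

\begin{thebibliography}{9}

\bibitem{BIM} Bhatt, Iyengar, Ma, \emph{Regular rings and perfectoid algebras}, Comm. Algebra 47 (2019).

\bibitem{BMS} Bhatt, Morrow, Scholze, \emph{Integral $p$-adic Hodge theory}, Publ. IH\'ES 128 (2018).

\bibitem{BS} Bhatt, Scholze, \emph{Prisms and prismatic cohomology}, Ann. of Math. 196 (2022).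

\bibitem{DS} Hailong Dao, Ilya Smirnov, \emph{The multiplicity and the number of generators of an integrally closed ideal}, arXiv:1703.09427 (2017).

\bibitem{EGA} EGA $0_{\mathrm{III}}$, 10.3.1.

\end{thebibliography}
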